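# Compact boundaries, ends, and local compactness of paratopological groups and rectifiable spaces

## 1. The compactification cut out by compact boundaries

All spaces in these notes are Hausdorff. Let $G$ be a space. Write $\overline A$ and $\partial A$ for closure and boundary in $G$, and "clopen" for closed and open. The notes turn on the family
$$\mathcal R=\{U\subset G:\ U \text{ open and } \partial U \text{ compact}\}.$$

**Definition ($bc$-base).** A base of $G$ is a $bc$-base if the boundary of each of its members is compact. Equivalently, $\mathcal R$ contains a base of $G$.

The line $\mathbb R$ has a $bc$-base (bounded intervals, with two-point boundaries), so does the plane (discs), and so does $\mathbb Q$ (intervals with irrational endpoints, with empty boundary).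

**Definition (far sets).** Two sets $A,B\subset G$ are far if there is $U\in\mathcal R$ with $\overline A\subset U$ and $\overline U\cap\overline B=\emptyset$. Such a $U$ is called a witness.

In $\mathbb R$, the rays $(-\infty,0]$ and $[1,\infty)$ are far, with witness $(-\infty,\tfrac12)$. The even integers and the odd integers are disjoint closed sets, but they are not far: if $U$ contained all even integers and $\overline U$ missed all odd ones, then $\partial U$ would have a point between any two consecutive integers, so it would be unbounded.

We shall prove in Section 4 that, when $G$ has a $bc$-base, "far" is a proximity compatible with the topology of $G$. Smirnov's theorem then gives a compactification $F\supset G$ such that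
$$A,B \text{ are far}\iff \mathrm{cl}_FA\cap\mathrm{cl}_FB=\emptyset\qquad(A,B\subset G). \tag{1}$$
This $F$ is the Freudenthal compactification of $G$. We call the points of $F\setminus G$ *ends* of $G$.

**Example ($G=\mathbb R$).** Here $F=[-\infty,\infty]$. By the uniqueness part of Smirnov's theorem we only have to check (1) for $[-\infty,\infty]$. If $A$ and $B$ have disjoint closures there, cover the closure of $A$ by finitely many open intervals of $[-\infty,\infty]$ whose closures miss the closure of $B$. The trace of their union on $\mathbb R$ has finite boundary and is a witness. Conversely, let $U$ be a witness. Then $\overline A\cap\overline B=\emptyset$ in $\mathbb R$. Some ray $(r,\infty)$ misses $\partial U$, hence lies in $U$ or misses $U$. If $\infty$ is in the closure of $A$, the ray meets $U$, so it lies in $U$, so $B$ is bounded above and $\infty$ is not in its closure. The same works at $-\infty$.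

**Example ($G=\mathbb R^2$).** Here $F$ is the one-point compactification. If $A,B$ have disjoint closures in it, one of them is bounded. Let it be $A$; this loses nothing, because "far" is symmetric (Lemma 6 below). Then the compact set $\overline A$ is covered by finitely many discs with closures missing $\overline B$, and their union is a witness. Conversely, if $U$ is a witness, the complement of a large disc containing $\partial U$ is connected and misses $\partial U$, so it lies in $U$ or misses $U$. Hence $B$ or $A$ is bounded, and $\overline A\cap\overline B=\emptyset$.

Two features make $F$ useful. First, the definition of "far" uses only the topology, so every homeomorphism of $G$ extends to $F$. A group therefore acts on its own ends. Second, the boundaries $\partial U$, $U\in\mathcal R$, are compact subsets of $G$, so they are closed in $F$ and contain no end. Cutting $F$ along $\partial U$ splits the set of ends into two clopen pieces. So the ends form a very disconnected space, and anything "connected" in $G$ should act trivially on them.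

## 2. The question about groups and the theorems

**Definition (paratopological group).** A paratopological group is a group $G$ with a topology for which multiplication $G\times G\to G$ is jointly continuous.

Inversion need not be continuous. In the Sorgenfrey line, that is, $(\mathbb R,+)$ with base $\{[a,b):a<b\}$, addition is continuous because $[a,a+\varepsilon)+[b,b+\varepsilon)\subset[a+b,a+b+2\varepsilon)$. The preimage of $[0,1)$ under $x\mapsto-x$ is $(-1,0]$, which is not open.

**Definition (rectifiable space).** A space $G$ is rectifiable if there are a surjective homeomorphism $\varphi:G\times G\to G\times G$ and a point $e\in G$ with $\pi_1\circ\varphi=\pi_1$ and $\varphi(x,x)=(x,e)$ for all $x\in G$, where $\pi_1$ is the first projection.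

Every topological group is rectifiable with $\varphi(x,y)=(x,x^{-1}y)$, whose inverse is $(x,z)\mapsto(x,xz)$. The same formula works on the unit octonions $S^7$, where multiplication is not associative but $x(x^{-1}y)=y=x^{-1}(xy)$ holds because octonions are alternative. Topological groups are thus both paratopological groups and rectifiable spaces.

A space is *zero-dimensional* if it has a base of clopen sets, and *locally compact* if every point has a compact neighborhood. Each of these properties gives a $bc$-base. A clopen set has empty boundary; and in a locally compact Hausdorff space the open sets with compact closure form a base, and their boundaries are closed in a compact set. The question is whether, for groups, there is any other source of $bc$-bases: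

*Is every non-zero-dimensional paratopological group (or rectifiable space) with a $bc$-base locally compact?*

The question comes from Fucai Lin, Jing Zhang, Kexiu Zhang, "Locally $\sigma$-compact rectifiable spaces", arXiv:1507.04413 (2015). For topological groups it was asked by L. G. Zambakhidze. It is known that every locally $\sigma$-compact rectifiable space with a $bc$-base is locally compact or zero-dimensional. The answer is affirmative in both cases, and in particular for topological groups.

**Theorem 1.** A rectifiable space with a $bc$-base is locally compact or zero-dimensional.

**Theorem 2.** A paratopological group with a $bc$-base is locally compact or zero-dimensional.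

**Theorem 3 (classification).**
(a) A rectifiable space has a $bc$-base if and only if it is locally compact or zero-dimensional.
(b) A paratopological group has a $bc$-base if and only if it is zero-dimensional or a locally compact *topological* group.

The compactification $F$ enters as follows. If $G$ is not locally compact, ends accumulate at $e$. If $G$ is not zero-dimensional, the quasi-component of $e$ contains some $x\neq e$. If we can show that $x$ fixes all ends $q$ close to $e$, then letting $q\to e$ shows that $x$ fixes $e$, so $x=e$. That is a contradiction.

## 3. $\mathbb R\times\mathbb Q$, and groups containing a compact connected set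

The group $\mathbb R\times\mathbb Q$ is neither locally compact nor zero-dimensional, so it should have no $bc$-base. We check this by hand. Let $U$ be an open neighborhood of $(0,0)$ contained in $(-1,1)\times\mathbb Q$, and suppose $\partial U$ is compact. There is $\varepsilon>0$ with $(0,r)\in U$ for all rational $|r|<\varepsilon$. For such $r$ the line $\mathbb R\times\{r\}$ is connected, meets $U$, and is not contained in $U$, so it meets $\partial U$. Hence the projection of $\partial U$ to $\mathbb Q$ is a compact set containing $\mathbb Q\cap(-\varepsilon,\varepsilon)$. A compact subset of $\mathbb Q$ is closed in $\mathbb R$, so it would contain $(-\varepsilon,\varepsilon)$, irrational numbers included. That is impossible.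

The mechanism (translates of a connected set must cross a compact boundary) gives an easy case of the theorem.

**Proposition 4.** Let $G$ be a topological group with a $bc$-base that contains a compact connected set $L\ni e$ with more than one point. Then $G$ is locally compact.

*Proof.* Pick $m_0\in L$, $m_0\neq e$, and $T_1\in\mathcal R$ with $e\in T_1$ and $m_0\notin\overline{T_1}$; this exists because $G$ is Hausdorff. Put $K=\partial T_1$ and $N_1=\{y\in T_1: ym_0\notin\overline{T_1}\}$, an open neighborhood of $e$. For $y\in N_1$ the connected set $yL$ contains $y\in T_1$ and $ym_0\in G\setminus\overline{T_1}$. Since $T_1$ and $G\setminus\overline{T_1}$ are disjoint open sets with union $G\setminus K$, there is a point $k=yl\in yL\cap K$, and then $y=kl^{-1}$. So $N_1\subset KL^{-1}$, which is compact. Thus $e$, and by translation every point, has a compact neighborhood. $\square$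

It is natural to try to prove the theorem for topological groups in this way. The attempt stops at the first line: a group that is not zero-dimensional is not given with any nontrivial connected subset, let alone a compact one. What we shall be able to extract from "not zero-dimensional" is only a nontrivial quasi-component (Lemma 12 below).

**Definition (quasi-component).** The quasi-component $Q_x$ of $x\in G$ is the intersection of all clopen sets containing $x$.

Quasi-components can be disconnected. Let $X\subset\mathbb R^2$ consist of the segments $\{1/n\}\times[0,1]$, $n\ge1$, and the points $a=(0,0)$ and $b=(0,1)$. A clopen set containing $a$ contains $(1/n,0)$ for large $n$, hence the whole $n$th segment, hence $(1/n,1)$, hence $b$. As each segment is clopen, $Q_a=\{a,b\}$.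

Compact connected sets do exist inside $F$, since in a compact Hausdorff space components and quasi-components coincide. But they may pass through ends, and one cannot multiply by, or invert, an end. So we must learn how $G$ acts on its ends. We begin by building $F$ properly.

## 4. Construction of $F$ and how compact boundaries cut it

In this section $G$ is any space with a $bc$-base.

First, $\mathcal R$ is closed under finite unions and intersections, because $\partial(U\cup V)$ and $\partial(U\cap V)$ are closed subsets of $\partial U\cup\partial V$. It is also closed under $U\mapsto G\setminus\overline U$: this set is open, its closure is contained in $G\setminus U$, so its boundary is contained in $\overline U\setminus U=\partial U$. Hence also $U\setminus\overline W\in\mathcal R$ for $U,W\in\mathcal R$.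

**Lemma 5.** $G$ is regular. So for $x\in O$, $O$ open, there is $W\in\mathcal R$ with $x\in W$ and $\overline W\subset O$.

*Proof.* Take $U\in\mathcal R$ with $x\in U\subset O$. The compact set $\partial U$ does not contain $x$, so there are disjoint open $V\ni x$ and $V'\supset\partial U$. The closure of $V$ misses $V'$, so $\overline{U\cap V}\subset\overline U\setminus\partial U=U\subset O$. Choose $W\in\mathcal R$ with $x\in W\subset U\cap V$. $\square$

**Lemma 6.** "Far" is a separated proximity compatible with the topology of $G$.

*Proof.* We check the axioms.

*Symmetry.* Let $U$ witness that $A,B$ are far and put $V=G\setminus\overline U\in\mathcal R$. Then $\overline B\subset V$, and $\overline V\subset G\setminus U$ misses $\overline A$. So $V$ witnesses that $B,A$ are far.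

*Unions.* If $U_i$ witnesses that $A,B_i$ are far ($i=1,2$), then $U_1\cap U_2$ witnesses that $A$ and $B_1\cup B_2$ are far. Conversely, a set far from $B_1\cup B_2$ is far from each $B_i$, with the same witness. The empty set is far from $G$, with witness $\emptyset$.

*Compatibility and separation.* If $x\notin\overline A$, Lemma 5 gives $U\in\mathcal R$ with $x\in U$ and $\overline U\cap\overline A=\emptyset$, so $\{x\}$ and $A$ are far. If $x\in\overline A$, no witness can exist, since it would contain $x$ and its closure would miss $x$. Taking $A=\{y\}$, we see that $\{x\},\{y\}$ are far exactly when $x\neq y$.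

*Strong axiom.* Let $U$ witness that $A,B$ are far. We show that $A$ is far from $G\setminus U$ and that $U$ is far from $B$. The compact set $\partial U$ misses $\overline A\subset U$, and it misses $\overline B$ because $\partial U\subset\overline U$. By Lemma 5 it is covered by finitely many $W_i\in\mathcal R$ with $\overline{W_i}\cap(\overline A\cup\overline B)=\emptyset$. Put
$$U_1=U\setminus\bigcup_i\overline{W_i},\qquad U_2=U\cup\bigcup_iW_i .$$
Both are in $\mathcal R$. We have $\overline A\subset U_1$. The closure $\overline{U_1}$ lies in $\overline U$ and misses the open set $\bigcup W_i\supset\partial U$, so $\overline{U_1}\subset U$. Hence $U_1$ witnesses that $A$ and the closed set $G\setminus U$ are far. Next, $\overline U=U\cup\partial U\subset U_2$, and $\overline{U_2}=\overline U\cup\bigcup\overline{W_i}$ misses $\overline B$. So $U_2$ witnesses that $U$ and $B$ are far. $\square$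

We now recall Smirnov's theorem (Engelking, *General Topology*, Section 8.4). A compatible separated proximity on $G$ determines a compactification $F$ of $G$, unique up to a homeomorphism fixing $G$, with property (1), and every proximity isomorphism of $G$ extends to a homeomorphism of $F$. A homeomorphism $h$ of $G$ maps $\mathcal R$ onto $\mathcal R$, so $h$ and $h^{-1}$ preserve the relation "far". Hence:

*Every homeomorphism $h$ of $G$ extends to a homeomorphism of $F$.* We denote the extension by $h$ too. It is unique because $G$ is dense, so extending respects composition. It maps $G$ onto $G$ and $F\setminus G$ onto $F\setminus G$.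

For open $U\subset G$ put
$$U^*=F\setminus\mathrm{cl}_F(G\setminus U).$$
This set is open in $F$. Since $G\setminus U$ is closed in $G$, we have $U^*\cap G=U$. From the definition,
$$U\subset U'\Rightarrow U^*\subset U'^*,\qquad (U\cap U')^*=U^*\cap U'^*,\qquad h(U^*)=(hU)^* \tag{2}$$
for every homeomorphism $h$ of $G$. Also $U^*\subset\mathrm{cl}_FU$, because $F=\mathrm{cl}_FU\cup\mathrm{cl}_F(G\setminus U)$. For $U\in\mathcal R$ the set $\partial U$ is compact, hence closed in $F$.

**Lemma 7.** Let $U\in\mathcal R$ and $V=G\setminus\overline U$. Then $F\setminus\partial U$ is the disjoint union of the open sets $U^*$ and $V^*$, and $\mathrm{cl}_FU=U^*\cup\partial U$.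

*Proof.* Note that $G=U\sqcup\partial U\sqcup V$, so $F=\mathrm{cl}_FU\cup\partial U\cup\mathrm{cl}_FV$. Let $p\in F\setminus\partial U$ and take an open $O\ni p$ in $F$ with $\mathrm{cl}_FO\cap\partial U=\emptyset$. Then $\overline{O\cap U}\subset\overline U\setminus\partial U=U$, and $\overline{O\cap V}\subset(G\setminus U)\setminus\partial U=V$. So $U$ witnesses that $O\cap U$ and $O\cap V$ are far, and by (1) their $F$-closures are disjoint. If $p$ were in both $\mathrm{cl}_FU$ and $\mathrm{cl}_FV$, it would be in both of these closures. Hence $p$ is in exactly one of $\mathrm{cl}_FU$, $\mathrm{cl}_FV$.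

Now $G\setminus U=V\cup\partial U$ gives $U^*=F\setminus(\mathrm{cl}_FV\cup\partial U)$, and $G\setminus V=\overline U$ gives $V^*=F\setminus\mathrm{cl}_FU$, which misses $\partial U\subset\mathrm{cl}_FU$. So a point $p\in F\setminus\partial U$ is in $U^*$ if and only if it is in $\mathrm{cl}_FU$, and in $V^*$ if and only if it is in $\mathrm{cl}_FV$. This proves the first claim, and $\mathrm{cl}_FU=F\setminus V^*=U^*\cup\partial U$. $\square$

**Lemma 8.** If $p\in O$ with $O$ open in $F$, there is $U\in\mathcal R$ with $p\in U^*$ and $\mathrm{cl}_FU\subset O$. In particular $U^*\subset O$, so the sets $U^*$ with $U\in\mathcal R$ form a base of $F$.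

*Proof.* Take open $O_1,O_2$ with $p\in O_1$, $\mathrm{cl}_FO_1\subset O_2$ and $\mathrm{cl}_FO_2\subset O$. The $F$-closures of $O_1\cap G$ and $G\setminus O_2$ lie in $\mathrm{cl}_FO_1$ and $F\setminus O_2$, so they are disjoint. By (1) there is $U\in\mathcal R$ with $O_1\cap G\subset U$ and $\overline U\cap(G\setminus O_2)=\emptyset$, so $\overline U\subset O_2$. Then $\mathrm{cl}_FU\subset\mathrm{cl}_FO_2\subset O$. The open set $O_1$ misses $G\setminus U$, so $p\notin\mathrm{cl}_F(G\setminus U)$, that is, $p\in U^*$. $\square$

**Lemma 9.** If $C\subset F$ is connected, $U\in\mathcal R$, $C\cap U^*\neq\emptyset$ and $C\not\subset U^*$, then $C\cap\partial U\neq\emptyset$. In particular $C$ then contains a point of $G$ lying on $\partial U$.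

*Proof.* If $C$ missed $\partial U$, then by Lemma 7 it would be covered by the disjoint open sets $U^*$ and $V^*$ and meet both. $\square$

**Lemma 10.** Any two distinct ends $p,q$ are separated by a clopen subset of $F\setminus G$.

*Proof.* Take $U\in\mathcal R$ with $p\in U^*$ and $q\notin\mathrm{cl}_FU$ (Lemma 8). As $\partial U\subset G$, Lemma 7 says that $F\setminus G$ is the disjoint union of the open subsets $U^*\setminus G$ and $V^*\setminus G$. The first contains $p$ and not $q$. $\square$

## 5. Translations, the quasi-component of $e$, and ends near $e$

From here on $G$ is a paratopological group or a rectifiable space, with a $bc$-base. To treat both cases together we use homeomorphisms $\lambda_x$ of $G$ ($x\in G$) such that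
$$\lambda_x(e)=x,\qquad\lambda_e=\mathrm{id},\qquad(x,z)\mapsto\lambda_x(z)\ \text{is continuous on } G\times G. \tag{3}$$

For a paratopological group let $\lambda_x(z)=xz$; the inverse of $\lambda_x$ is $\lambda_{x^{-1}}$. For a rectifiable space, $\varphi$ is a bijection with $\pi_1\varphi=\pi_1$, so it maps each fiber $\{x\}\times G$ homeomorphically onto itself. Thus there are homeomorphisms $\mu_x$ of $G$ with $\varphi^{-1}(x,z)=(x,\mu_x(z))$ and $\varphi(x,z)=(x,\mu_x^{-1}(z))$. From $\varphi(x,x)=(x,e)$ we get $\mu_x(e)=x$, and in particular $\mu_e(e)=e$. Put $\lambda_x=\mu_x\mu_e^{-1}$. Then $\lambda_x(e)=\mu_x(e)=x$ and $\lambda_e=\mathrm{id}$, and $\lambda_x(z)=\mu_x(\mu_e^{-1}(z))$ is jointly continuous because $\varphi^{-1}$ is continuous. In the rectifiable case there is a bonus: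
$$(x,z)\mapsto\lambda_x^{-1}(z)=\mu_e(\mu_x^{-1}(z))\ \text{ is also continuous.} \tag{4}$$
For a paratopological group, (4) would say that $(x,z)\mapsto x^{-1}z$ is continuous, that is, that $G$ is a topological group. This difference separates the two theorems.

By (3), $G$ is homogeneous. Homeomorphisms permute the clopen sets, so $Q_x=\lambda_x(Q_e)$.

**Lemma 11 (tube lemma, recalled).** Let $f:G\times G\to G$ be continuous, $K\subset G$ compact, $O\subset G$ open and $f(\{y_0\}\times K)\subset O$. Then $f(Y\times K)\subset O$ for some neighborhood $Y$ of $y_0$.

**Lemma 12.** If $G$ is not zero-dimensional, then $Q_e\neq\{e\}$.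

*Proof.* Suppose $Q_e=\{e\}$, let $O\ni e$ be open and take $U\in\mathcal R$ with $e\in U\subset O$. Each point of $\partial U$ lies in a clopen set missing $e$. By compactness finitely many of these cover $\partial U$; let $C$ be their union, a clopen set missing $e$. Then $U\setminus C$ is open, and it equals the closed set $\overline U\setminus C$. So it is a clopen neighborhood of $e$ inside $O$. By homogeneity $G$ is zero-dimensional. $\square$

**Lemma 13.** If $G$ is not zero-dimensional, there is $N\in\mathcal R$ with $e\in N$ such that for every homeomorphism $h$ of $G$ the set $h(N)$ contains no nonempty clopen subset of $G$.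

*Proof.* Take $x_0\in Q_e\setminus\{e\}$ and $U_0\in\mathcal R$ with $e\in U_0$, $x_0\notin\overline{U_0}$. The set $\{y\in U_0:\lambda_y(x_0)\notin\overline{U_0}\}$ is open by (3) and contains $e$. Let $N\in\mathcal R$ be a subset of it with $e\in N$. If $C\subset N$ were clopen and $y\in C$, then $\lambda_y(x_0)\in\lambda_y(Q_e)=Q_y\subset C\subset U_0$, contrary to $\lambda_y(x_0)\notin\overline{U_0}$. If $C\subset h(N)$ is clopen, apply this to $h^{-1}(C)\subset N$. $\square$

For $G=\mathbb R$ any bounded open interval around $0$ serves as $N$. For $\mathbb R\times\mathbb Q_p$ one may take $N=(-1,1)\times\mathbb Z_p$, since a nonempty clopen set contains with each point a whole line $\mathbb R\times\{t\}$.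

**Lemma 14.** If $G$ is not locally compact, then $e\in\mathrm{cl}_F(F\setminus G)$.

*Proof.* Otherwise some open $O\ni e$ of $F$ lies in $G$. Take an open $O'\ni e$ in $F$ with $\mathrm{cl}_FO'\subset O$. Then $\mathrm{cl}_FO'$ is a compact neighborhood of $e$ in $G$, and $G$ is locally compact by homogeneity. $\square$

For an end $q$ define the *orbit map* $\theta_q:G\to F\setminus G$ by $\theta_q(y)=\lambda_y(q)$.

**Lemma 15.** If $q$ is an end and $\theta_q$ is continuous, then $\lambda_x(q)=q$ for all $x\in Q_e$.

*Proof.* Suppose $\theta_q(x)\neq\theta_q(e)=q$ with $x\in Q_e$. By Lemma 10 there is a clopen $E\subset F\setminus G$ containing $q$ and not $\theta_q(x)$. Then $\theta_q^{-1}(E)$ is a clopen subset of $G$ containing $e$ and not $x$, contrary to $x\in Q_e$. $\square$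

**Lemma 16.** If $G$ is not zero-dimensional, then $e$ is not in the $F$-closure of the set $\{q\in F\setminus G:\theta_q\text{ is continuous}\}$.

*Proof.* Suppose $q_j\to e$ is a net of ends with continuous orbit maps, and let $x\in Q_e$. By Lemma 15, $\lambda_x(q_j)=q_j$. Since $\lambda_x$ is continuous on $F$, passing to the limit gives $x=\lambda_x(e)=e$. So $Q_e=\{e\}$, contradicting Lemma 12. $\square$

In $\mathbb R$ both ends are fixed by all translations, as Lemma 15 predicts, but there are no ends near $0$. In a group that is not locally compact, Lemma 14 supplies ends near $e$. It remains to decide when $\theta_q$ is continuous.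

## 6. Rectifiable spaces: orbit maps of ends near $e$ are continuous

**Proposition 17.** Let $G$ be a rectifiable space with a $bc$-base that is not zero-dimensional, and let $N$ be as in Lemma 13. Then $\theta_q$ is continuous for every $q\in N^*\setminus G$.

*Proof.* Fix $y_0\in G$ and an open set $O\ni\lambda_{y_0}(q)$ in $F$. We look for a set $W$ around $q$ that $\lambda_y$ carries into $O$ for all $y$ near $y_0$.

**Choice of $U$ and $W$.** By Lemma 8 take $U\in\mathcal R$ with $\lambda_{y_0}(q)\in U^*\subset O$, and then $W\in\mathcal R$ with
$$q\in W^*,\qquad\mathrm{cl}_FW\subset N^*\cap\lambda_{y_0}^{-1}(U^*).$$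
Intersecting with $G$ we get $\overline W\subset N$ and $\lambda_{y_0}(\overline W)\subset U^*\cap G=U$.

**Controlling compact boundaries.** The set $\overline W$ is not compact, so we cannot say directly that $\lambda_y(\overline W)\subset U$ for $y$ near $y_0$. But $\partial W$ and $\partial U$ are compact. We have $\lambda_{y_0}(\partial W)\subset U$; and $\lambda_{y_0}(\overline W)\cap\partial U=\emptyset$, that is, $\lambda_{y_0}^{-1}(\partial U)\subset G\setminus\overline W$. Lemma 11, applied to $\lambda_y(z)$ with (3) and to $\lambda_y^{-1}(z)$ with (4), shows that for all $y$ in some neighborhood of $y_0$: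
$$\lambda_y(\partial W)\subset U, \tag{5}$$
$$\lambda_y^{-1}(\partial U)\cap\overline W=\emptyset,\quad\text{that is,}\quad\lambda_y(\overline W)\cap\partial U=\emptyset. \tag{6}$$

**No piece can escape.** For such $y$ let $A=\lambda_y(\overline W)\setminus U$, the part that escapes from $U$. It is closed. By (5) no point of $\lambda_y(\partial W)$ is in $A$, and by (6) no point of $\partial U$ is in $A$, so $A=\lambda_y(W)\cap(G\setminus\overline U)$, which is open. So $A$ is a clopen subset of $\lambda_y(N)$, and Lemma 13 gives $A=\emptyset$. Hence $\lambda_y(W)\subset U$, and by (2)
$$\lambda_y(q)\in\lambda_y(W^*)=(\lambda_yW)^*\subset U^*\subset O.$$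
This proves continuity of $\theta_q$ at $y_0$. $\square$

*Proof of Theorem 1.* Suppose $G$ is rectifiable with a $bc$-base and is neither locally compact nor zero-dimensional. By Lemma 14 and because $N^*$ is an open neighborhood of $e$ in $F$, we have $e\in\mathrm{cl}_F(N^*\setminus G)$. By Proposition 17 all $q\in N^*\setminus G$ have continuous orbit maps. This contradicts Lemma 16. $\blacksquare$

**Remark (ends outside $N^*$).** Even in a locally compact topological group that is not zero-dimensional, the orbit map of an end may be discontinuous. Let $G=\mathbb R\times\mathbb Q_p$, written additively, let $a_n=(0,p^{-n})$ for $n\ge1$, and let $U=\mathbb R\times\bigcup_{n\ge1}(p^{-n}+p^n\mathbb Z_p)$. The elements of $p^{-n}+p^n\mathbb Z_p$ have norm $p^n$, so the clopen sets in this union lie in different clopen norm shells and $U$ is clopen. The sequence $(a_n)$ has no cluster point in $G$; let $q\in F\setminus G$ be a cluster point in $F$. Since $\partial U=\emptyset$ and all $a_n\in U$, Lemma 7 gives $q\in U^*$. Let $v=(0,p^k)$ with $k\ge0$. For $n>k$ the number $p^{-n}+p^k$ has norm $p^n$, so it could lie in the union only in $p^{-n}+p^n\mathbb Z_p$, but $p^k\notin p^n\mathbb Z_p$. So $v+a_n\notin U$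 for $n>k$, and hence $v+q\notin U^*$. As $k\to\infty$, $v\to0$, so $\theta_q$ is discontinuous at $0$. The hypothesis $q\in N^*$ in Proposition 17 is therefore not decoration: it is what lets Lemma 13 discard the escaping piece $A$.

## 7. Where the argument breaks for paratopological groups

Let now $G$ be a paratopological group, with $\lambda_y(z)=yz$. Everything in the proof of Proposition 17 survives except (6), which used the continuity of $(y,z)\mapsto y^{-1}z$. Without it, for $v$ close to $e$ there may be $w\in W$ with $vw\in\partial U$. As $W$ shrinks to $q$ we would get
$$w_i\to q\in F\setminus G,\qquad v_i\to e,\qquad v_iw_i\to z\in G: \tag{7}$$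
points running off to an end which tiny left translations pull back to a point of $G$. In a topological group (7) is impossible, since $w_i=v_i^{-1}(v_iw_i)\to z$. In a paratopological group it can occur. In the Sorgenfrey line, a cluster point of $w_i=-1/i$ could only be $0$, but $[0,1)$ contains no $w_i$; so in $F$ a subnet converges to an end. With $v_i=1/i\to0$ we have $v_i+w_i=0$ for all $i$.

The way forward is to exploit (7) rather than to exclude it. Let $L\ni e$ be a small connected subset of $F$, as at the end of Section 3, and consider the connected sets $w_iL$, which start at $w_i$ near $q$. If $w_iL$ went away from $q$, it would cross a compact boundary at a point $c_i\in G$. Since $c_i$ stays in a compact set, the small element $v_i$ barely moves it. On the other hand $v_i$ moves all of $w_iL$ to $(v_iw_i)L$, which is near $z$, far from where $c_i$ is. So $w_iL$ cannot go away from $q$, and in the limit right multiplication by every $m\in L\cap G$ fixes $q$. The elements fixing $q$ form a subgroup. It turns out that for $q$ near $e$ the subgroup generated by $L\cap G$ is small, and the crossing argument of Proposition 4 shows that a neighborhood of $e$ lies in (compact)$\,\cdot\,$(small subgroup).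 The next section shows that this forces inversion to be continuous.

## 8. Small subgroups with locally compact cosets force continuous inversion

**Lemma 18.** Let $G$ be a regular paratopological group such that for every neighborhood $U$ of $e$ there are a subgroup $H\subset U$, a compact set $K\subset G$ and a neighborhood $N_1$ of $e$ with $N_1\subset KH$. Then $G$ is a topological group.

*Proof.* Suppose inversion is not continuous at $e$. Then there is an open $U_0\ni e$ such that $V^{-1}\not\subset U_0$ for every neighborhood $V$ of $e$.

**Choices.** Take an open $U_3\ni e$ with $U_3U_3U_3\subset U_0$ and, by regularity and continuity of multiplication, an open $U\ni e$ with $\overline{UU}\subset U_3$. Then $U\subset UU\subset U_3$. Let $H,K,N_1$ correspond to $U$. Choose neighborhoods $V_0,V_1,\dots$ of $e$ with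
$$V_0\subset N_1\cap U,\qquad V_{n+1}V_{n+1}\subset V_n ,$$
so that $V_{n+1}\subset V_n$. For $n\ge1$ pick $x_n\in V_n$ with $x_n^{-1}\notin U_0$, and put $y_0=e$, $y_n=x_1\cdots x_n$.

**Tails of the products.** For $n<m$ we have
$$y_n^{-1}y_m=x_{n+1}x_{n+2}\cdots x_m\in V_n. \tag{8}$$
Indeed $x_m\in V_m\subset V_{m-1}$; and if $x_{j+1}\cdots x_m\in V_j$, then $x_jx_{j+1}\cdots x_m\in V_jV_j\subset V_{j-1}$. Descend from $j=m-1$ to $j=n+1$. With $n=0$ this says $y_m\in V_0\subset KH$ for $m\ge1$. Write $y_m=k_mh_m$ with $k_m\in K$ and $h_m\in H$, and let $k\in K$ be a cluster point of the sequence $(k_m)$.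

**A bound for $y_{n+1}^{-1}k$.** For $m>n+1$, using (8) and $h_m^{-1}\in H$,
$$y_{n+1}^{-1}k_m=(y_{n+1}^{-1}y_m)\,h_m^{-1}\in V_{n+1}H\subset UU.$$
Left translation by $y_{n+1}^{-1}$ is a homeomorphism and $k$ is a cluster point of $(k_m)_{m>n+1}$, so $y_{n+1}^{-1}k\in\overline{UU}\subset U_3$. This holds for every $n\ge0$.

**Contradiction.** Since $kU_3$ is a neighborhood of $k$, there is $n\ge1$ with $k_n\in kU_3$. From $y_{n+1}=y_nx_{n+1}$ and $y_n=k_nh_n$,
$$x_{n+1}^{-1}=y_{n+1}^{-1}y_n=(y_{n+1}^{-1}k)(k^{-1}k_n)h_n\in U_3U_3U\subset U_3U_3U_3\subset U_0,$$
contrary to the choice of $x_{n+1}$.

So inversion is continuous at $e$. It is continuous at any $y_0\in G$, because points near $y_0$ have the form $y_0v$ with $v$ near $e$, and $(y_0v)^{-1}=v^{-1}y_0^{-1}$. $\square$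

With $H=\{e\}$ and $K=N_1$ a compact neighborhood of $e$, the lemma gives Ellis' theorem: a locally compact paratopological group is a topological group. (A locally compact Hausdorff space is regular.)

## 9. Paratopological groups: stabilizers of ends near $e$

*Proof of Theorem 2.* Let $G$ be a paratopological group with a $bc$-base, and suppose $G$ is neither locally compact nor zero-dimensional. Left and right translations are homeomorphisms of $G$, so they extend to $F$. Write $gq$ and $qg$ for the images of $q\in F$ under the extensions. Since identities between continuous maps extend from the dense set $G$,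
$$(gh)q=g(hq),\qquad q(gh)=(qg)h,\qquad(gq)h=g(qh).$$
All translations preserve $G$ and $F\setminus G$.

**Partial joint continuity.** *The map $F\times G\to F$, $(q,g)\mapsto qg$, is continuous at $(z,g_0)$ whenever $z,g_0\in G$.* This will let us pass to limits when an end tends to a point of $G$. Given an open $O\ni zg_0$ in $F$, take $U\in\mathcal R$ with $zg_0\in U$ and $U^*\subset O$ (Lemma 8). By continuity of multiplication in $G$ there are $W\in\mathcal R$ with $z\in W$ and a neighborhood $Y$ of $g_0$ with $WY\subset U$. For $g\in Y$, (2) gives $W^*g=(Wg)^*\subset U^*\subset O$.

**Reduction to discontinuous orbit maps.** Fix $N$ from Lemma 13. By Lemma 16 there is an open $\Omega\ni e$ in $F$ with $\Omega\subset N^*$ such that $\theta_q:y\mapsto yq$ is discontinuous for every $q\in\Omega\setminus G$. As $\theta_q(y_0v)=y_0\theta_q(v)$ and left translation by $y_0$ is continuous on $F$, continuity at $e$ would give continuity at every $y_0$. So each such $\theta_q$ is discontinuous at $e$.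

**Step 1 (escaping points are pulled back).** *For every $q\in\Omega\setminus G$ there are nets $w_i\to q$ and $v_i\to e$ with $w_i,v_i\in G$ such that $v_iw_i\to z$ for some $z\in G$.* This extracts (7) from the failure of (6).

By discontinuity at $e$ and Lemma 8 there is $U\in\mathcal R$ with $q\in U^*$ such that every neighborhood of $e$ contains some $v$ with $vq\notin U^*$. Let $V$ be a neighborhood of $e$, and let $W\in\mathcal R$ satisfy $q\in W^*$ and $\mathrm{cl}_FW\subset U^*\cap N^*$. Then $\overline W\subset U\cap N$. As $\partial W\subset U$ is compact, Lemma 11 gives a neighborhood $V'\subset V$ of $e$ with $V'\,\partial W\subset U$. Pick $v\in V'$ with $vq\notin U^*$.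

We claim that $v\overline W$ meets $\partial U$. If not, put $A=v\overline W\setminus U$, a closed set. Since $v\,\partial W\subset U$ and $v\overline W\cap\partial U=\emptyset$, we have $A=vW\cap(G\setminus\overline U)$, which is open. So $A$ is clopen and contained in $vN$, and $A=\emptyset$ by Lemma 13. Then $vW\subset U$ and $vq\in(vW)^*\subset U^*$, a contradiction. (Here $q\in N^*$ was used, through $\overline W\subset N$.)

So there is $w\in\overline W$ with $vw\in\partial U$. Since $v\,\partial W\subset U$ and $U\cap\partial U=\emptyset$, in fact $w\in W\subset W^*$. Direct the pairs $(W,V)$ by reverse inclusion in both entries; this is a directed set because $(W\cap W')^*=W^*\cap W'^*$. By Lemma 8 the sets $W^*$ form a base at $q$, so the resulting nets satisfy $w_i\to q$, $v_i\to e$ and $v_iw_i\in\partial U$. By compactness of $\partial U$, pass to a subnet with $v_iw_i\to z\in\partial U\subset G$.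

For $q\in F\setminus G$ let $M_q=\{m\in G:qm=q\}$. This is a subgroup of $G$: if $qm=q$ then $q=(qm)m^{-1}=qm^{-1}$, and products are clear.

**Step 2 (a connected set whose points in $G$ fix $q$).** *For every $q\in\Omega\setminus G$ there is a connected set $L\subset F$ with $e\in L$, $L\cap G\neq\{e\}$ and $L\cap G\subset M_q$.* This carries out the plan of Section 7.

Take $w_i,v_i,z$ from Step 1 and put $z_i=v_iw_i\to z$. Since $z\in G$ and $q\notin G$, we have $z\neq q$, so Lemma 8 gives $D\in\mathcal R$ with $z\in D$ and $q\notin\mathrm{cl}_FD$. Choose $T\in\mathcal R$ with $e\in T\subset N$ and $zTT\subset D$. Let $L$ be the component of $e$ in the compact space $\mathrm{cl}_FT=T^*\cup\partial T$ (Lemma 7).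

*$L$ meets $\partial T$.* Suppose not. Components and quasi-components of a compact Hausdorff space coincide, so $L$ is the intersection of the clopen subsets of $\mathrm{cl}_FT$ containing $e$. As $\partial T$ is compact, a finite intersection $C$ of them misses $\partial T$. Then $C\subset T^*$. The set $C$ is closed in $F$, and being open in $\mathrm{cl}_FT$ and contained in the open set $T^*$, it is open in $F$. So $C\cap G$ is a clopen subset of $G$ that contains $e$ and lies in $T\subset N$, contradicting Lemma 13. Since $\partial T\subset G\setminus\{e\}$, we get $L\cap G\neq\{e\}$.

*$L\cap G\subset M_q$.* Suppose $m\in L\cap G$ and $qm\neq q$. By Lemma 8 there is $U_1\in\mathcal R$ with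
$$q\in U_1^*,\qquad\mathrm{cl}_FU_1\cap\bigl(\{qm\}\cup\mathrm{cl}_FD\bigr)=\emptyset.$$
Since $w_i\to q$ and $w_im\to qm$, eventually $w_i\in U_1^*\cap G=U_1$ and $w_im\notin\mathrm{cl}_FU_1$. The set $w_iL$ is connected and contains $w_i$ and $w_im$. By Lemma 9 there is $c_i\in w_iL\cap\partial U_1$, and $c_i\in G$. By compactness of $\partial U_1$, pass to a subnet with $c_i\to c\in\partial U_1\subset G$. Joint continuity of multiplication in $G$ gives $v_ic_i\to c$. On the other hand, $v_ic_i\in v_iw_iL=z_iL$, and eventually $z_i$ lies in the neighborhood $zT$ of $z$, so
$$z_iL\subset z_i\,\mathrm{cl}_FT=\mathrm{cl}_F(z_iT)\subset\mathrm{cl}_F(zTT)\subset\mathrm{cl}_FD.$$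
Hence $c\in\mathrm{cl}_FD\cap\partial U_1\subset\mathrm{cl}_FD\cap\mathrm{cl}_FU_1=\emptyset$, a contradiction.

**Step 3 (stabilizers of ends near $e$ avoid a given boundary).** *For every $U\in\mathcal R$ with $e\in U$ there is $q\in\Omega\setminus G$ with $M_q\cap\partial U=\emptyset$.* This is where $q\to e$ enters.

Suppose not. By Lemma 14 there is a net $q_j\to e$ in $\Omega\setminus G$, and we may choose $m_j\in M_{q_j}\cap\partial U$. Passing to a subnet, $m_j\to m\in\partial U$. By partial joint continuity at $(e,m)$, $q_jm_j\to em=m$. But $q_jm_j=q_j\to e$. So $m=e$, contrary to $e\in U$ and $m\in\partial U$.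

**Step 4 (the hypothesis of Lemma 18 holds).** $G$ is regular by Lemma 5. It suffices to treat neighborhoods $U\in\mathcal R$ of $e$, since $\mathcal R$ contains a base. Take $q$ from Step 3 for this $U$, and $L$ from Step 2 for this $q$. Let $H$ be the subgroup generated by $L\cap G$. Then $H\subset M_q$, so $H\cap\partial U=\emptyset$.

*$H\subset U$.* Let $h\in H$. If $hl\in\partial U$ with $l\in L$, then $hl\in G$, so $l=h^{-1}(hl)\in L\cap G$ and $hl\in H\cap\partial U=\emptyset$. Hence $hL\cap\partial U=\emptyset$, and by Lemma 9 the connected set $hL$ is contained in $U^*$ as soon as it meets $U^*$. Now let $h\in H\cap U$ and $g\in L\cap G$.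

* The set $hL$ contains $h=he\in U$ and $hg$. So $hL\subset U^*$ and $hg\in U^*\cap G=U$.
* The set $hg^{-1}L$ contains $hg^{-1}$, because $e\in L$, and it contains $(hg^{-1})g=h\in U$. So $hg^{-1}L\subset U^*$ and $hg^{-1}\in U$.

Every element of $H$ is a finite product of elements $g^{\pm1}$ with $g\in L\cap G$. Starting from $e\in U$, induction on the length of the product gives $H\subset U$.

*$N_1\subset KH$.* Pick $m_0\in L\cap G$ with $m_0\neq e$, and $T_1\in\mathcal R$ with $e\in T_1$, $m_0\notin\overline{T_1}$. As in Proposition 4, put $K=\partial T_1$ and $N_1=\{y\in T_1:ym_0\notin\overline{T_1}\}$, an open neighborhood of $e$. For $y\in N_1$ the connected set $yL$ contains $y\in T_1\subset T_1^*$ and $ym_0$, which is in $G\setminus T_1$ and so not in $T_1^*$. By Lemma 9 there is $k\in yL\cap K$. Since $k\in G$, we have $y^{-1}k\in L\cap G\subset H$, so $y=k(y^{-1}k)^{-1}\in kH$. Thus $N_1\subset KH$.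

**Step 5 (conclusion).** By Lemma 18, $G$ is a topological group, hence a rectifiable space. It has a $bc$-base and is not zero-dimensional, so it is locally compact by Theorem 1. This contradicts our assumption. $\blacksquare$

## 10. The classification and three examples at its edges

*Proof of Theorem 3.* Necessity in (a) is Theorem 1. For necessity in (b), Theorem 2 says that a paratopological group $G$ with a $bc$-base is zero-dimensional or locally compact, and in the second case $G$ is a topological group by Lemma 18 with $H=\{e\}$ and $K=N_1$ a compact neighborhood of $e$. Sufficiency in both parts was checked in Section 2: a base of clopen sets is a $bc$-base, and in a locally compact Hausdorff space the open sets with compact closure form a $bc$-base. $\blacksquare$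

Consequently a non-zero-dimensional paratopological group with a $bc$-base is a locally compact topological group. A nontrivial connected paratopological group or rectifiable space with a $bc$-base is locally compact, because a connected Hausdorff space with two points has no base of clopen sets. In all these statements it suffices to assume a local base of open sets with compact boundaries at a single point: $G$ is homogeneous, and homeomorphisms preserve compactness of boundaries.

Neither alternative can be omitted or strengthened in the obvious way. The line $\mathbb R$ is locally compact and not zero-dimensional. The group $\mathbb Q$ is a zero-dimensional topological group that is not locally compact. The Sorgenfrey line is a paratopological group whose basic sets $[a,b)$ are clopen, so it is zero-dimensional and has a $bc$-base, but it is not a topological group. So in the zero-dimensional alternative of Theorem 3(b) one cannot conclude that $G$ is a topological group.
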